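\title{Khintchine's averages are not ultimately bad in $L^1$}

\begin{abstract}
For $f\in L^1([0,1))$ let $A_tf(x)$ be the average of $f(nx \bmod 1)$ over $2^t\le n<2^{t+1}$. We prove that $\sum_{t\ge1}|\{A_tf>\lambda t\}|\le C\|f\|_1/\lambda$ for $f\ge0$, with an absolute constant $C$, so that $\frac1{N\log N}\sum_{n\le N}f(nx \bmod 1)\to0$ almost everywhere. Ergodic sums along suitable sequences of times can grow faster than $N\log N$, so these averages do not diverge at the maximal rate. This answers a question of Quas and Wierdl in the negative. We also show that a nonincreasing weight $w$ admits an $f\in L^1$ with $\sup_t w_tA_tf=\infty$ almost everywhere exactly when $\sup_t tw_t=\infty$, and that this criterion fails for weights that are not monotone, even after rearrangement.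
\end{abstract}

\section{Rates of divergence}\label{sec:intro}

\subsection{Dyadic averages and weights}

Let $T$ be a measure-preserving transformation of a probability space $(X,\mu)$ and let $(a_n)_{n\ge1}$ be a sequence of nonnegative integers, called \emph{times}. We are interested in how fast the sums $\sum_{n\le N}f(T^{a_n}x)$ can grow when $f$ is only integrable. It is convenient to cut the sum into the dyadic blocks
\[
B_t=\{n\in\mathbb N: 2^t\le n<2^{t+1}\}\qquad(t\ge0).
\]
For a sequence of operators $(M_n)_{n\ge1}$ on $L^1$ put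
\[
A_tf=\frac1{2^t}\sum_{n\in B_t}M_nf ;
\]
a sequence of times gives the operators $M_nf=f\circ T^{a_n}$. A \emph{weight sequence} is a sequence $w=(w_t)_{t\ge0}$ of positive reals, and the rate of divergence is measured by the weighted maximal function $\sup_t w_tA_tf$.

Throughout, $\log$ is the natural logarithm, and every $M_n$ is composition with a measure-preserving map, so $\|A_tf\|_1\le\|f\|_1$. For $f\ge0$ and $2^t\le N<2^{t+1}$ the sum $\sum_{n\le N}M_nf$ is at most $\sum_{s\le t}2^sA_sf$, and $\sum_{s\le t}s2^s\le t2^{t+1}\le\frac{2}{\log2}N\log N$. Hence, at every point $x$ where all $A_sf(x)$ are finite,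
\begin{equation}\label{eq:dictionary}
A_sf(x)\le cs\ \text{ for all large } s\quad\Longrightarrow\quad \limsup_{N\to\infty}\frac1{N\log N}\sum_{n\le N}M_nf(x)\le\frac{2c}{\log2}.
\end{equation}
Thus the weight $w_t=1/t$ corresponds to the rate $N\log N$. A single term $w_tA_tf$ is finite almost everywhere, so the value of $w_0$ plays no role; for the weight $1/t$ we put $w_0=1$.

Recall that $T$ is \emph{aperiodic} if its periodic points form a null set.

\begin{definition}\label{def:bad}
A weight sequence $w$ is \emph{bad for $L^1$} if there exist an aperiodic measure-preserving system $T$, a sequence of times $(a_n)$ and $f\in L^1$ with $\sup_tw_tA_tf=\infty$ almost everywhere. A sequence of times, or of operators $(M_n)$, is \emph{ultimately bad in $L^1$} if for every weight sequence $w$ that is bad for $L^1$ there is $f\in L^1$ with $\sup_tw_tA_tf=\infty$ almost everywhere.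
\end{definition}

So an ultimately bad sequence realizes, by itself, every rate of divergence that some sequence of times realizes. Two computations locate the interesting weights. First, if $\sum_tw_t<\infty$, then $\sum_tw_tA_t|f|$ is integrable, so $w$ is not bad. Second, suppose that the times are constant on each block. Then $A_tf=f\circ T^{b_t}$ has the same distribution as $f$, and for $f\ge0$ and $\lambda>0$
\begin{equation}\label{eq:layercake}
\sum_{t\ge1}\mu\{A_tf>\lambda t\}=\sum_{t\ge1}\mu\{f>\lambda t\}=\int\#\{t\ge1: t<f/\lambda\}\,d\mu\le\frac{\|f\|_1}{\lambda}.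
\end{equation}
By the Borel--Cantelli lemma $\frac1tA_tf\to0$ almost everywhere, although $1/t$ is not summable. For general times Markov's inequality gives only $\mu\{A_tf>\lambda t\}\le\|f\|_1/(\lambda t)$, and these bounds have a divergent sum. The weight $1/t$ is therefore a natural test.

\subsection{The question}

We quote three known results without proof. Only the fact that $1/t$ is bad for $L^1$, which is part of (b) and also follows from (a), is used in a proof below.
\begin{enumerate}
\item[(a)] Let $L(N)=N\log N\log\log N\cdots$, where the product is over those iterated logarithms that exceed $1$. For every $T$, every $(a_n)$ and every $f\in L^1$, $\frac1{L(N)}\sum_{n\le N}f(T^{a_n}x)\to0$ almost everywhere. For every aperiodic $T$ and every $(c_N)$ with $c_N/L(N)\to0$ there are $f\in L^1$ and $(a_n)$ with $\limsup_N\frac1{c_N}\sum_{n\le N}f(T^{a_n}x)=\infty$ almost everywhere, and one may take $a_n=2^n$.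
\item[(b)] The sequence $a_n=\lfloor\log n\rfloor$ is ultimately bad in $L^p$ for all $1<p<\infty$ (the notion obtained by writing $L^p$ for $L^1$ in Definition~\ref{def:bad}), but not in $L^1$. The weight $1/t$ is bad for $L^1$, while for these times $\sup_t\frac1tA_tf$ is controlled by the ergodic maximal function: $a_n\le t$ on $B_t$, so $\frac1tA_t|f|(x)\le\frac1t\sum_{j=0}^t|f(T^jx)|\le2\sup_{m\ge1}\frac1m\sum_{j<m}|f(T^jx)|$.
\item[(c)] If $s(n)/\log n\to0$, then there is $f\in L^1([0,1))$ for which $\frac1{n\,s(n)}\sum_{k\le n}f(kx\bmod1)$ diverges almost everywhere.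
\end{enumerate}

Result (c) concerns Khintchine's averages, formed with the dilations
\[
S_nx=nx\bmod1\qquad(x\in[0,1),\ n\in\mathbb N).
\]
Each $S_n$ preserves Lebesgue measure $|\cdot|$, and $S_{mn}=S_mS_n$. From now on, unless times are mentioned, $A_t$ is formed with $M_nf=f\circ S_n$. The following question comes from Quas and Wierdl~\cite{QW}.

\medskip
\noindent\textbf{Question.} \emph{Is the sequence of operators $M_nf(x)=f(nx\bmod1)$ ultimately bad in $L^1$?}
\medskip

By (c) the sums can exceed every rate below $N\log N$, and by (a) the maximal rate is $L(N)$, so the question is about the gap between the two. One may guess \emph{yes}: the block $B_t$ supplies $2^t$ different maps, and the multiplicative semigroup $\mathbb N$ is freely generated by infinitely many primes, which seems to leave as much room for constructions as the times $2^n$ do. One may also guess \emph{no}: the function $\log n$ turns products into sums and is almost constant on each block, which is the situation of (b) and of \eqref{eq:layercake}. The second guess is right for monotone weights,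 but the freedom behind the first one is real and appears as soon as the weights are rearranged.

\subsection{Results}

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that for all $0\le f\in L^1([0,1))$ and $\lambda>0$
\[
\sum_{t\ge1}\bigl|\{x:A_tf(x)>\lambda t\}\bigr|\le\frac C\lambda\|f\|_1 .
\]
Hence for every $f\in L^1([0,1))$, almost everywhere,
\[
\frac1tA_t|f|\to0,\qquad \sup_t\frac1tA_tf<\infty,\qquad \frac1{N\log N}\sum_{n\le N}f(nx\bmod1)\to0 .
\]
\end{theorem}

Up to the constant this is \eqref{eq:layercake}. The proof uses only that the maps $S_n$ preserve a measure and that $S_{mn}=S_mS_n$, so the theorem holds for every measure-preserving action of the multiplicative semigroup $\mathbb N$.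

\begin{corollary}\label{cor:answer}
The sequence $M_nf(x)=f(nx\bmod1)$ is not ultimately bad in $L^1$.
\end{corollary}

\begin{proof}
The weight $1/t$ is bad for $L^1$ by (b). To see this from (a), take an aperiodic $T$ and $c_N=N\log N$, so that $c_N/L(N)\to0$, and obtain $f\in L^1$ with $\limsup_N\frac1{N\log N}\sum_{n\le N}f(T^{2^n}x)=\infty$ almost everywhere. By \eqref{eq:dictionary} applied to $|f|$ and the times $2^n$, this forces $\sup_t\frac1tA_t|f|=\infty$ almost everywhere. For the dilations, however, Theorem~\ref{thm:main} gives $\sup_t\frac1tA_tf<\infty$ almost everywhere for every $f\in L^1([0,1))$. So the bad weight $1/t$ admits no function as required in Definition~\ref{def:bad}.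
\end{proof}

The next two theorems describe which weights do diverge for the dilations. Write
\[
\|w\|_{1,\infty}=\sup_{\delta>0}\ \delta\cdot\#\{t:w_t\ge\delta\}\in(0,\infty].
\]
It satisfies $\|w\|_{1,\infty}\le\sum_tw_t$, and it is finite for the weight $1/t$.

\begin{theorem}\label{thm:monotone}
\begin{enumerate}
\item[(i)] If $\|w\|_{1,\infty}=\infty$, there is $f\in L^1([0,1))$ with $\sup_tw_tA_tf=\infty$ almost everywhere.
\item[(ii)] If $w$ is nonincreasing, then there is $f\in L^1([0,1))$ with $\sup_tw_tA_tf=\infty$ almost everywhere if and only if $\sup_ttw_t=\infty$. If $\sup_ttw_t<\infty$, then $w_tA_tf\to0$ almost everywhere for all $f\in L^1([0,1))$.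
\end{enumerate}
\end{theorem}

If $\|w\|_{1,\infty}<\infty$, every set $\{t:w_t\ge\delta\}$ is finite, and the values of $w$ can be listed in nonincreasing order $w^*_0\ge w^*_1\ge\cdots$. This is the \emph{nonincreasing rearrangement} of $w$.

\begin{theorem}\label{thm:rearranged}
There are a weight sequence $w$ with $\|w\|_{1,\infty}<\infty$ and $f\in L^1([0,1))$ with $\sup_tw_tA_tf=\infty$ almost everywhere. The nonincreasing rearrangement of this $w$ admits no such $f$.
\end{theorem}

So summable weights never diverge, weights with $\|w\|_{1,\infty}=\infty$ always do, and in between the answer depends on which block carries which weight. For monotone weights the threshold is $w_t\asymp1/t$. In terms of sums, the rate for the dilations is $N\log N$, which is optimal by (c) and Theorem~\ref{thm:monotone}, whereas the maximal rate over all sequences of times is $L(N)$.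

Theorem~\ref{thm:main} is proved in Section~\ref{sec:upper}, and Theorems~\ref{thm:monotone} and~\ref{thm:rearranged} in Section~\ref{sec:lower}. The letters $p$ and $P$ denote primes.

\section{The weight $1/t$}\label{sec:upper}

\subsection{Reduction to one level}

Let $0\le f\in L^1([0,1))$. Changing $f$ on a null set changes each $A_tf$ only on a null set, so we assume that $f$ is finite everywhere. The proof will use an upper bound for $A_tf$ as well as a lower one, so we work with the sets
\[
F_t=\{z: t<A_tf(z)\le2t\}\qquad(t\ge1).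
\]

\begin{proposition}\label{prop:level}
There is an absolute constant $C'$ with $\sum_{t\ge1}|F_t|\le C'\|f\|_1$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:level}]
For an integer $l\ge0$, the proposition applied to $f/(2^l\lambda)$ gives $\sum_t|\{2^l\lambda t<A_tf\le2^{l+1}\lambda t\}|\le C'\|f\|_1/(2^l\lambda)$. Since $A_tf$ is finite, $\{A_tf>\lambda t\}$ is the union of these sets over $l\ge0$, and summing gives the inequality with $C=2C'$. Now let $f\in L^1$ be arbitrary. By the Borel--Cantelli lemma, for each $\lambda>0$ almost every $x$ has $A_t|f|(x)\le\lambda t$ for all large $t$. Taking $\lambda=1,\frac12,\frac13,\dots$ gives $\frac1tA_t|f|\to0$ almost everywhere. A sequence of finite numbers that tends to $0$ is bounded, which is the second assertion, and \eqref{eq:dictionary} with $c=\lambda\to0$ gives the third.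
\end{proof}

\subsection{Scales and charges}

Group the indices $t$ dyadically. Let $y_i=2^{2^i}$ for $i\ge0$, and for $i\ge1$ let
\[
I_i=\{2^{i-1},\dots,2^i-1\},\qquad J_i=\bigcup_{t\in I_i}B_t=[y_{i-1},y_i)\cap\mathbb N .
\]
We call $i$ the \emph{scale} of $t\in I_i$ and of $n\in J_i$. Markov's inequality gives $\sum_{t\in I_i}|F_t|\le\|f\|_1\sum_{t\in I_i}1/t\le\|f\|_1$. One scale therefore costs nothing, and this bound can be attained up to a constant on any given scale (Remark~\ref{rem:onescale}). Proposition~\ref{prop:level} says that, in effect, it cannot be attained on more than boundedly many scales by the same $f$. So we must find an interaction between different scales.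

To see where, we rewrite Markov's inequality so that all values of $f$ are taken at one point. For $n\ge2$ let $\tau(n)=\lfloor\log_2n\rfloor$, the index of the block of $n$, and
\[
\omega(n)=\frac1{\tau(n)2^{\tau(n)}},
\]
which is of order $1/(n\log n)$. The block $B_t$ has total weight $\sum_{n\in B_t}\omega(n)=1/t$. Fix a top scale $r\ge1$ and let $Q=y_r!$, a common multiple of all $n<y_r$. The maps $S_n$ are not invertible, but $S_{Q/n}$ preserves measure and $S_nS_{Q/n}=S_Q$, so the substitution $z=S_{Q/n}u$ serves as an inverse. For any measurable sets $W_n\subset[0,1)$ it gives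
\begin{equation}\label{eq:charge}
\sum_{2\le n<y_r}\omega(n)\int_{W_n}f(S_nz)\,dz=\int_0^1f(S_Qu)\sum_{\substack{2\le n<y_r\\ S_{Q/n}u\in W_n}}\omega(n)\,du .
\end{equation}
We call the inner sum the \emph{charge} on $u$. Since $\int f(S_Qu)\,du=\|f\|_1$, the right side is at most $\|f\|_1$ times the largest charge. With $W_n=F_{\tau(n)}$ the left side is at least $\sum_{t<2^r}|F_t|$, and the charge can only be bounded by $\sum_{t<2^r}1/t\le r$. The plan is to shrink the sets $W_n$ so that the left side loses at most a factor $2$ while the charge becomes bounded.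

Which pairs $(z,n)$ should be dropped? A pair $(z,n)$ contributes the value of $f$ at $S_nz$. If $n=dm$, the pair $(S_mz,d)$ contributes the value at the same point. If moreover $S_mz\in F_s$ for $s=\tau(d)$, then the average of $f(S_{d'm}z)$ over $d'\in B_s$ is at most $2s$. When $s$ is much smaller than $t=\tau(n)$, this is far below the average over $B_t$, which exceeds $t$ for $z\in F_t$. Such $n$ carry little of the sum and can be dropped, provided that the sets $mB_s$ used in this way do not overlap too much. An integer has many factorizations $n=dm$, so we allow only one per scale.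

For $n\in\mathbb N$ let $s_i(n)$ be the largest divisor of $n$ all of whose prime factors are less than $y_i$. Note that $s_i(n)=n$ for $n\in J_i$. Let $k\ge1$ be an integer, the \emph{gap}, to be fixed in \eqref{eq:gap}.

\begin{definition}\label{def:primary}
Let $n\in J_j$ and $z\in[0,1)$. The pair $(z,n)$ is \emph{active} if $z\in F_{\tau(n)}$. If $1\le i<j$ and $d=s_i(n)$ lies in $J_i$, the pair $(S_{n/d}z,d)$ is the \emph{ancestor of $(z,n)$ at scale $i$}. The pair $(z,n)$ is \emph{primary} if it is active and has no active ancestor at a scale $i\le j-k$.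
\end{definition}

We take $W_n=\{z:(z,n)\text{ is primary}\}$, a finite Boolean combination of preimages of the sets $F_t$, hence measurable. The charge on $u$ is then $\sum_{n\in\mathcal S_u}\omega(n)$, where
\[
\mathcal S_u=\{2\le n<y_r:(S_{Q/n}u,n)\text{ is primary}\}.
\]

\begin{example}[the first two scales]\label{ex:twoscales}
Take $r=2$ and $k=1$. Then $J_1=B_1=\{2,3\}$, $J_2=B_2\cup B_3=\{4,\dots,15\}$, and $s_1(n)$ is the part of $n$ built from the primes $2$ and $3$. For $n=4,\dots,15$ its values are $4,1,6,1,8,9,2,1,12,1,2,3$. So only $10=2\cdot5$, $14=2\cdot7$ and $15=3\cdot5$ have an ancestor.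

\emph{Little is lost.} Nothing is dropped from $B_1$ or $B_2$. Let $z\in F_3$, so that $\sum_{n=8}^{15}f(S_nz)>24$. If $(z,10)$ or $(z,15)$ is not primary, then $S_5z\in F_1$ and $f(S_{10}z)+f(S_{15}z)=2A_1f(S_5z)\le4$. If $(z,14)$ is not primary, then $S_7z\in F_1$ and $f(S_{14}z)\le2A_1f(S_7z)\le4$. At most $8$ is dropped, which is less than half of the sum.

\emph{The charge is bounded by a packing.} Fix $u$. The ancestor of $(S_{Q/10}u,10)$ is $(S_{Q/2}u,2)$, so $2\in\mathcal S_u$ excludes $10\in\mathcal S_u$. In the same way $2$ excludes $14$ and $3$ excludes $15$. For $n\in J_i$ let $R_n=\{N\in\mathbb N:s_i(N)=n\}$. Then $R_{10},R_{14}\subset R_2$ and $R_{15}\subset R_3$, and all other pairs of these sets are disjoint. Hence the sets $R_n$ with $n\in\mathcal S_u$ are pairwise disjoint and their densities add up to at most $1$. The set $R_n$ consists of the $nm$ with $m$ coprime to all $p<y_i$, so its density is $\frac1n\prod_{p<y_i}(1-\frac1p)$, which will turn out to be at least a constant times $\omega(n)$.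

With two scales nothing is gained over Markov's inequality. The point is that a packing bound does not grow with the number of scales.
\end{example}

The two halves of the example become Lemmas~\ref{lem:half} and~\ref{lem:chain}.

\subsection{Rough numbers}

We use two textbook estimates. By Mertens' theorem there are constants $c_0,c_1>0$ with
\begin{equation}\label{eq:mertens}
\frac{c_0}{\log y}\le\prod_{p<y}\Bigl(1-\frac1p\Bigr)\le\frac{c_1}{\log y}\qquad(y\ge2),
\end{equation}
and by Chebyshev's estimate there is $c_2$ with $\psi(x)=\sum_{p^a\le x}\log p\le c_2x$ for $x\ge1$, the sum being over prime powers with $a\ge1$. An integer $m\ge1$ is \emph{$y$-rough} if it has no prime factor less than $y$. The cofactor $n/s_i(n)$ is $y_i$-rough, and the overlap of the sets $mB_s$ is controlled by the scarcity of such numbers.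

\begin{lemma}\label{lem:rough}
There is an absolute constant $C_1$ such that for $x\ge y\ge2$ the number of $y$-rough integers $m<x$ is at most $C_1x/\log y$.
\end{lemma}

\begin{proof}
All sums over $m$ and $m'$ run over $y$-rough integers. Write $\log m=\sum_{p^a\mid m}\log p$ and $m=p^am'$; the divisor $m'$ is again $y$-rough, and $p^a<x/m'$. Hence
\[
\sum_{m<x}\log m\le\sum_{m'<x}\psi(x/m')\le c_2x\sum_{m'<x}\frac1{m'}\le c_2x\prod_{y\le p<x}\Bigl(1-\frac1p\Bigr)^{-1}\le\frac{c_1c_2}{c_0}\,x\,\frac{\log x}{\log y},
\]
where the last step writes the product as a quotient of two products in \eqref{eq:mertens}. Each $m>\sqrt x$ contributes more than $\frac12\log x$ to the left side, so there are at most $2c_1c_2x/(c_0\log y)$ rough $m$ in $(\sqrt x,x)$. There are at most $\sqrt x\le x/\log x\le x/\log y$ integers $m\le\sqrt x$, because $\log x\le\sqrt x$. Take $C_1=1+2c_1c_2/c_0$.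
\end{proof}

Now fix the gap: $k\ge2$ is an integer with
\begin{equation}\label{eq:gap}
16\,C_1\,2^{-k}\le\log2 .
\end{equation}

\subsection{Primary pairs carry half of the sum}

\begin{lemma}\label{lem:half}
If $t\ge1$ and $z\in F_t$, then
\[
\sum_{\substack{n\in B_t\\(z,n)\ \mathrm{primary}}}f(S_nz)\ge\tfrac12\,t\,2^t .
\]
\end{lemma}

\begin{proof}
Let $t\in I_j$. The full sum $\sum_{n\in B_t}f(S_nz)=2^tA_tf(z)$ exceeds $t2^t$, so it suffices to bound the sum over the non-primary $n$ by $\frac12t2^t$. All pairs $(z,n)$ with $n\in B_t$ are active. So a non-primary $n$ has an active ancestor at some scale $i\le j-k$: we have $n=dm$ with $d=s_i(n)\in B_s$ for some $s\in I_i$, the integer $m$ is $y_i$-rough, $m<2^{t+1-s}$, and $S_mz\in F_s$. Since $f\ge0$, the non-primary sum is at most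
\[
\sum_{i=1}^{j-k}\ \sum_{s\in I_i}\ \sum_m\ \sum_{d\in B_s}f(S_dS_mz),
\]
where $m$ runs over the $y_i$-rough integers $m<2^{t+1-s}$ with $S_mz\in F_s$. For such $m$ the upper bound in the definition of $F_s$ gives
\[
\sum_{d\in B_s}f(S_dS_mz)=2^sA_sf(S_mz)\le s\,2^{s+1}.
\]
Since $k\ge2$ we have $t\ge2^{j-1}\ge2^{i+1}$, and $s<2^i$, so $2^{t+1-s}\ge y_i$ and Lemma~\ref{lem:rough} applies: there are at most $C_12^{t+1-s}/(2^i\log2)$ such $m$. Each $s\in I_i$ therefore contributes at most $\frac{4C_1}{\log2}\frac s{2^i}2^t\le\frac{4C_1}{\log2}2^t$, and the $2^{i-1}$ values $s\in I_i$ contribute at most $\frac{2C_1}{\log2}2^i2^t$. Using $\sum_{i\le j-k}2^i<2^{j-k+1}$, then $2^j\le2t$, then \eqref{eq:gap}, the total is at most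
\[
\frac{4C_1}{\log2}\,2^{j-k}\,2^t\le\frac{8C_1}{\log2}\,2^{-k}\,t\,2^t\le\tfrac12\,t\,2^t.\qedhere
\]
\end{proof}

Roughness is what makes a constant gap possible. If $m$ ran over all integers below $2^{t+1-s}$, the bound for scale $i$ would be $2^{2i+1}2^t$ instead of a constant times $2^i2^t$. Against a sum of size about $2^j2^t$ we could then afford only the scales $i$ below about $j/2$.

\subsection{The charge is bounded}

In Example~\ref{ex:twoscales} we used densities of the sets $\{N:s_i(N)=n\}$. To avoid limits we replace the sequence $s_1(N),s_2(N),\dots$ of a random integer $N$ by an exact model with the same probabilities.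

\begin{lemma}\label{lem:chain}
For every $r\ge1$ and every $u\in[0,1)$,
\[
\sum_{n\in\mathcal S_u}\omega(n)\le\frac{4k\log2}{c_0}.
\]
\end{lemma}

\begin{proof}
Let $(\nu_p)_{p<y_r}$ be independent random variables with $\mathbb P(\nu_p=a)=(1-\frac1p)p^{-a}$ for $a\ge0$, and put $X_i=\prod_{p<y_i}p^{\nu_p}$ for $1\le i\le r$. Then $X_i=s_i(X_j)$ for $i\le j$. Let $n\in B_t$ with $t\in I_i$. All prime factors of $n$ are less than $y_i$, so by independence and \eqref{eq:mertens}
\[
\mathbb P(X_i=n)=\frac1n\prod_{p<y_i}\Bigl(1-\frac1p\Bigr)\ge\frac{c_0}{n\,2^i\log2}\ge\frac{c_0}{4\log2}\,\omega(n),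
\]
because $n<2^{t+1}$ and $2^i\le2t$. With the events $G_i=\{X_i\in\mathcal S_u\cap J_i\}$ this gives
\[
\sum_{n\in\mathcal S_u}\omega(n)\le\frac{4\log2}{c_0}\sum_{i=1}^r\mathbb P(G_i).
\]

Suppose that $G_i$ and $G_j$ both occur and $i\le j-k$. Put $n=X_j\in J_j$ and $d=X_i=s_i(n)\in J_i$. The ancestor of $(S_{Q/n}u,n)$ at scale $i$ is $(S_{n/d}S_{Q/n}u,d)=(S_{Q/d}u,d)$, and it is active because $d\in\mathcal S_u$. So $(S_{Q/n}u,n)$ is not primary, contradicting $n\in\mathcal S_u$. Hence any two indices $i$ for which $G_i$ occurs differ by less than $k$, and at most $k$ of the events occur. Taking expectations, $\sum_i\mathbb P(G_i)\le k$.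
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:level}]
For $1\le t<2^r$, Lemma~\ref{lem:half} says that $\mathbf 1_{F_t}(z)\le2\sum_{n\in B_t}\omega(n)f(S_nz)\mathbf 1_{W_n}(z)$. Integrate, sum over $t$, and apply \eqref{eq:charge} and Lemma~\ref{lem:chain}:
\[
\sum_{1\le t<2^r}|F_t|\le2\int_0^1f(S_Qu)\sum_{n\in\mathcal S_u}\omega(n)\,du\le\frac{8k\log2}{c_0}\|f\|_1 .
\]
The constant does not depend on $r$ or $f$. Let $r\to\infty$.
\end{proof}

The special form of the weight $1/t$ entered twice. In Lemma~\ref{lem:half} the threshold $t$ of a pair is much larger than the threshold $s$ of its ancestor. In Lemma~\ref{lem:chain} the threshold $t$ matches the reciprocal of the Mertens product at the scale of $B_t$.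

\section{Weights that diverge}\label{sec:lower}

For $g\ge0$ the union bound and Markov's inequality give
\begin{equation}\label{eq:union}
\bigl|\{\exists t:\ w_tA_tg\ge1\}\bigr|\le\sum_t|\{w_tA_tg\ge1\}|\le\|g\|_1\sum_tw_t .
\end{equation}
Lemma~\ref{lem:amplify} shows that divergence follows once the left side can be made arbitrarily large compared with $\|g\|_1$. For this we want both inequalities in \eqref{eq:union} to be nearly sharp for many $t$ at once: the sets where $A_tg\ge1/w_t$ should be disjoint and have measure about $w_t\|g\|_1$. Proposition~\ref{prop:family} constructs such sets.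

\subsection{Amplification}

We need Fej\'er's mixing property of the dilations: for measurable $G,D\subset[0,1)$,
\begin{equation}\label{eq:fejer}
|G\cap S_m^{-1}D|\to|G||D|\qquad(m\to\infty).
\end{equation}
Indeed, $S_m^{-1}D$ meets each interval $[\frac am,\frac{a+1}m)$ in measure $|D|/m$. An interval $G$ contains at least $m|G|-2$ of these intervals and is covered by at most $m|G|+2$ of them, so the two sides of \eqref{eq:fejer} differ by at most $2/m$. A general $G$ differs from a finite union of intervals by a set of arbitrarily small measure.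

\begin{lemma}\label{lem:amplify}
Suppose that for every $R$ there is $0\le g\in L^1([0,1))$ with $\|g\|_1>0$ and $|\{\sup_tw_tA_tg\ge1\}|\ge R\|g\|_1$. Then there is $0\le f\in L^1([0,1))$ with $\sup_tw_tA_tf=\infty$ almost everywhere.
\end{lemma}

\begin{proof}
For $k\ge1$ take $g_k$ for $R=4^k$ and let $H_k=\{\sup_tw_tA_tg_k\ge1\}$, so that $|H_k|\ge4^k\|g_k\|_1>0$. The set $H_k$ may be tiny. We cover a fixed part of $[0,1)$ by about $1/|H_k|$ almost independent copies of it, at a total cost of about $\|g_k\|_1/|H_k|\le4^{-k}$.

Let $n_k=\lceil1/|H_k|\rceil\le2/|H_k|$, and let $k(1)\le k(2)\le\cdots$ be the sequence in which each $k\ge1$ appears exactly $n_k$ times. We choose integers $m_1,m_2,\dots$ successively and put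
\[
D_j=S_{m_j}^{-1}H_{k(j)},\qquad G_{a,j}=\bigcap_{a\le l<j}D_l^c\quad(1\le a\le j),
\]
with $G_{j,j}=[0,1)$. Once $m_1,\dots,m_{j-1}$ are chosen, \eqref{eq:fejer} shows that $|G_{a,j}\cap S_m^{-1}H_{k(j)}^c|\to|G_{a,j}|(1-|H_{k(j)}|)$ for each of the finitely many $a\le j$. So we can choose $m_j$ with
\[
|G_{a,j+1}|\le|G_{a,j}|\bigl(1-\tfrac12|H_{k(j)}|\bigr)\qquad(1\le a\le j);
\]
the condition is empty when $|G_{a,j}|=0$. Then $|G_{a,j}|\le\exp(-\frac12\sum_{a\le l<j}|H_{k(l)}|)$, and this tends to $0$ as $j\to\infty$ because $\sum_l|H_{k(l)}|=\sum_kn_k|H_k|\ge\sum_k1=\infty$. Hence almost every $x$ lies in $D_j$ for infinitely many $j$, and $k(j)\to\infty$.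

Let $f=\sum_jk(j)\,g_{k(j)}\circ S_{m_j}$. Then $\|f\|_1=\sum_kk\,n_k\|g_k\|_1\le\sum_k2k4^{-k}<\infty$. The dilations commute, so $A_t(g\circ S_m)=(A_tg)\circ S_m$. For $x\in D_j$ this gives
\[
\sup_tw_tA_tf(x)\ge k(j)\sup_tw_tA_tg_{k(j)}(S_{m_j}x)\ge k(j).
\]
Therefore $\sup_tw_tA_tf=\infty$ almost everywhere.
\end{proof}

\subsection{A model on the multiplicative semigroup}

We first look for sets of integers. Given $E\subset\mathbb N$ and a starting point $g\in\mathbb N$, the analog of $A_t\mathbf 1_E$ is the proportion of $n\in B_t$ with $ng\in E$. The logarithm gives disjointness: if $E$ consists of the $g$ with $\log_2g\in[v,v+2)$, then the proportion is $1$ on the set of $g$ with $\log_2g\in[v-t,v-t+1)$, and these sets are disjoint for different $t$. If sizes are measured in a way that is almost invariant under multiplication, each of them should be comparable with $E$. This makes \eqref{eq:union} nearly sharp for a weight that is constant on a finite set of indices, which is enough for Theorem~\ref{thm:monotone}(i).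

For Theorem~\ref{thm:rearranged} one function must serve several values of the weight: for some $t$ the proportion should be about $1$ on a set of the size of $E$, for others about $\frac12$ on a set twice as large, and so on. We obtain this by cutting $E$ in half with a multiplicative function $\sigma$ with values $\pm1$ that equals $1$ on the early blocks and takes both values equally often on the late blocks.

Recall the Legendre symbol. For an odd prime $P$, $\left(\frac nP\right)$ is $0$ if $P\mid n$, is $1$ if $n$ is a nonzero square modulo $P$, and is $-1$ otherwise. It is completely multiplicative in $n$, and each of the values $\pm1$ is taken on $\frac{P-1}2$ residue classes. If $P\equiv1\pmod8$, then $\left(\frac2P\right)=1$, and quadratic reciprocity gives $\left(\frac pP\right)=\left(\frac Pp\right)$ for every odd prime $p\ne P$.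

\begin{example}\label{ex:73}
Let $P=73$ and $\sigma(n)=\left(\frac n{73}\right)$. Since $32^2=14\cdot73+2$ and $21^2=6\cdot73+3$, we have $\sigma=1$ on $B_0\cup B_1=\{1,2,3\}$. The block $B_7$ consists of $128$ consecutive integers, so it contains a full set of residues modulo $73$, and each value $\pm1$ is taken at least $36$ times. Let $E$ be the set of $g$ with $\log_2g\in[v,v+2)$ and $\sigma(g)=1$. For $t=0,1$, a starting point $g$ with $\log_2g\in[v-t,v-t+1)$ and $\sigma(g)=1$ has $ng\in E$ for all $n\in B_t$. For $t=7$, every $g$ coprime to $73$ with $\log_2g\in[v-7,v-6)$, whatever the sign of $\sigma(g)$, has $ng\in E$ for the $n\in B_7$ with $\sigma(n)=\sigma(g)$, a proportion at least $\frac{36}{128}$. So the cut leaves the early blocks as they were relative to $E$, and for the late block it trades proportion for twice as many classes of starting points.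
\end{example}

We iterate this with several primes.

\begin{definition}\label{def:separated}
Let $h\ge0$. Finite nonempty sets $\mathcal T_0,\dots,\mathcal T_h$ of nonnegative integers and primes $P_1,\dots,P_h$ form a \emph{separated family} if
\begin{enumerate}
\item[(S1)] $\max\mathcal T_{i-1}<\min\mathcal T_i$ for $1\le i\le h$;
\item[(S2)] $P_j\equiv1$ modulo $8$ and modulo every odd prime $p<2^{\max\mathcal T_{j-1}+1}$, for $1\le j\le h$;
\item[(S3)] $2^t\ge P_1\cdots P_i$ for $t\in\mathcal T_i$, $1\le i\le h$.
\end{enumerate}
\end{definition}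

For $h=0$ there is no condition: any finite nonempty $\mathcal T_0$ is allowed. Example~\ref{ex:73} is the family $\mathcal T_0=\{0,1\}$, $P_1=73$, $\mathcal T_1=\{7\}$. Given sizes $N_0,\dots,N_h\ge1$ and a bound $b$, there is a separated family with $\#\mathcal T_i=N_i$ and $\min\mathcal T_0>b$. One chooses $\mathcal T_0,P_1,\mathcal T_1,P_2,\dots$ in this order: $P_j$ exists by Dirichlet's theorem, which gives a prime congruent to $1$ modulo any given integer, and $\mathcal T_i$ is any set of $N_i$ integers large enough for (S1) and (S3).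

Write $\sigma_j(n)=\left(\frac n{P_j}\right)$. Conditions (S1) and (S2) make $\sigma_j$ trivial on the early blocks, and (S3) makes $\sigma_1,\dots,\sigma_i$ jointly balanced on the late ones.

\begin{lemma}\label{lem:residues}
Let $t\in\mathcal T_i$ in a separated family.
\begin{enumerate}
\item[(1)] If $n\in B_t$ and $j>i$, then $\sigma_j(n)=1$.
\item[(2)] For every $\epsilon\in\{\pm1\}^i$, $\#\{n\in B_t:\sigma_j(n)=\epsilon_j\text{ for all }j\le i\}\ge2^{t-i-2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) By (S1), every prime factor $p$ of $n$ satisfies $p<2^{t+1}\le2^{\max\mathcal T_{j-1}+1}$. If $p=2$, then $\sigma_j(p)=1$ since $P_j\equiv1\pmod8$. If $p$ is odd, then $P_j\equiv1\pmod p$ by (S2), so $p\ne P_j$ and $\sigma_j(p)=\left(\frac{P_j}p\right)=\left(\frac1p\right)=1$. Multiplicativity gives the claim.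

(2) By (S3), $P_j<2^{\max\mathcal T_j+1}$, so (S2) gives $P_{j+1}\equiv1\pmod{8P_j}$ and $P_{j+1}>8P_j$. In particular the primes $P_j$ are distinct. The least prime congruent to $1$ modulo $8$ is $17$, so $\prod_j(1-\frac1{P_j})\ge1-\sum_j\frac1{P_j}\ge1-\frac1{17}\cdot\frac87\ge\frac12$. Let $q=P_1\cdots P_i$, with $q=1$ if $i=0$. The block $B_t$ contains $\lfloor2^t/q\rfloor$ disjoint runs of $q$ consecutive integers, and $\lfloor2^t/q\rfloor\ge2^t/(2q)$ since $2^t\ge q$ by (S3). By the Chinese remainder theorem each run contains $\prod_{j\le i}\frac{P_j-1}2$ integers with the prescribed symbols. The count is at least $\frac{2^t}{2}\,2^{-i}\prod_{j\le i}(1-\frac1{P_j})\ge2^{t-i-2}$.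
\end{proof}

\subsection{Disjoint sets at several levels}

\begin{proposition}\label{prop:family}
For every separated family there are a measurable set $E\subset[0,1)$ with $|E|>0$ and pairwise disjoint measurable sets $H_t$, $t\in\bigcup_i\mathcal T_i$, such that
\[
A_t\mathbf 1_E\ge2^{-i-2}\ \text{ on }H_t\quad(t\in\mathcal T_i),\qquad\sum_t|H_t|\ge\frac14\Bigl(\sum_{i=0}^h2^i\,\#\mathcal T_i\Bigr)|E| .
\]
\end{proposition}

Markov's inequality gives $|H_t|\le2^{i+2}|E|$ for $t\in\mathcal T_i$, so the lower bound is the largest possible up to the factor $16$.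

\begin{proof}
Let $t^*=\max\mathcal T_h$ and $\Sigma=\sum_{i=0}^h2^i\,\#\mathcal T_i$.

\emph{Step 1: a box of integers.} Sizes are compared inside a finite set that is almost invariant under multiplication by the integers of all blocks in use. Let $\mathcal P$ be the set of primes $p<2^{t^*+1}$ other than $P_1,\dots,P_h$. For an even integer $K>2t^*$ let
\[
\Lambda=\Bigl\{\prod_{p\in\mathcal P}p^{a_p}:0\le a_p<K\Bigr\},\qquad\Lambda'=\Bigl\{\prod_{p\in\mathcal P}p^{a_p}:0\le a_p<K-2t^*\Bigr\}.
\]
Since $\#\Lambda'/\#\Lambda=(1-2t^*/K)^{\#\mathcal P}$, we can fix $K$ so large that $\#\Lambda'\ge\frac12\#\Lambda$. If $n<2^{t^*+1}$ is coprime to all $P_j$, then its prime factors lie in $\mathcal P$ and its exponents are at most $t^*$, so $ng\in\Lambda$ for all $g\in\Lambda'$.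

The vector $\sigma=(\sigma_1,\dots,\sigma_h)$ is uniformly distributed on $\{\pm1\}^h$, both over $\Lambda$ and over $\Lambda'$. To see this, note that for $g=\prod_{p\in\mathcal P}p^{a_p}$ we have $\sigma(g)=\phi\bigl((a_p\bmod2)_p\bigr)$, where $\phi:(\mathbb Z/2)^{\mathcal P}\to\{\pm1\}^h$ is a group homomorphism. Since $K$ and $K-2t^*$ are even, the parity vector is uniformly distributed over both boxes, so $\sigma$ is uniformly distributed on the image of $\phi$. By Lemma~\ref{lem:residues}(2) with $i=h$ and $t=t^*$, every $\epsilon\in\{\pm1\}^h$ equals $\sigma(n)$ for some $n\in B_{t^*}$. This $n$ is coprime to all $P_j$, so it is a product of primes in $\mathcal P$, and $\phi$ is onto.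

\emph{Step 2: target and starting points.} For $v\in\mathbb Z$ and $t\in\mathcal T_i$ let
\begin{align*}
E_v&=\{g\in\Lambda:\log_2g\in[v,v+2),\ \sigma(g)=(1,\dots,1)\},\\
U_{t,v}&=\{g\in\Lambda':\log_2g\in[v-t,v-t+1),\ \sigma_j(g)=1\text{ for all }j>i\}.
\end{align*}
For fixed $v$ the sets $U_{t,v}$ are pairwise disjoint, because the intervals $[v-t,v-t+1)$ are. Let $g\in U_{t,v}$ and let $n\in B_t$ satisfy $\sigma_j(n)=\sigma_j(g)$ for $j\le i$. For $j>i$ we have $\sigma_j(n)=1=\sigma_j(g)$ by Lemma~\ref{lem:residues}(1). So $n$ is coprime to all $P_j$, whence $ng\in\Lambda$; also $\sigma(ng)=(1,\dots,1)$, and $\log_2(ng)\in[v,v+2)$ since $\log_2n\in[t,t+1)$. Thus $ng\in E_v$, and Lemma~\ref{lem:residues}(2) gives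
\begin{equation}\label{eq:hit}
\#\{n\in B_t:ng\in E_v\}\ge2^{t-i-2}\qquad(g\in U_{t,v},\ t\in\mathcal T_i).
\end{equation}
In particular $E_v=\emptyset$ forces $U_{t,v}=\emptyset$ for all $t$.

\emph{Step 3: choice of the window.} We do not know how $\log_2g$ is distributed jointly with $\sigma(g)$, so we average over $v$. Each $g$ lies in $[v-t,v-t+1)$ on the logarithmic scale for exactly one $v$, and in $[v,v+2)$ for exactly two. By Step~1,
\[
\sum_v\#U_{t,v}=2^{i-h}\#\Lambda'\quad(t\in\mathcal T_i),\qquad\sum_v\#E_v=2\cdot2^{-h}\#\Lambda .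
\]
Therefore
\[
\sum_v\sum_t\#U_{t,v}=\Sigma\,2^{-h}\#\Lambda'\ge\frac\Sigma2\,2^{-h}\#\Lambda=\frac\Sigma4\sum_v\#E_v .
\]
Only the finitely many $v$ with $E_v\ne\emptyset$ contribute to either side, so one of them satisfies $\sum_t\#U_{t,v}\ge\frac\Sigma4\#E_v$. Fix this $v$.

\emph{Step 4: transfer to $[0,1)$.} We need disjoint sets $D_g$, $g\in\Lambda$, of equal measure that the dilations move in the way multiplication moves the indices. Let $Q=\prod_{p\in\mathcal P}p^K$, which is a multiple of every $g\in\Lambda$. Let $\alpha$ be irrational and let $\|\cdot\|$ denote the distance to the nearest integer. Choose $0<\ell<1$ with $Q\ell<\|(g-g')\alpha\|$ for all $g\ne g'$ in $\Lambda$; this is possible because these finitely many numbers are positive. Let $Y$ be the image of $[\alpha,\alpha+\ell)$ modulo $1$ and put $D_g=S_{Q/g}^{-1}Y$, so that $|D_g|=\ell$.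

The sets $D_g$ are pairwise disjoint. Let $x\in D_g\cap D_{g'}$. Then $(Q/g)x\equiv\alpha+\theta$ and $(Q/g')x\equiv\alpha+\theta'\pmod1$ with $0\le\theta,\theta'<\ell$. Multiplying by $g$ and $g'$ gives $g(\alpha+\theta)\equiv Qx\equiv g'(\alpha+\theta')\pmod1$. Both $g\theta$ and $g'\theta'$ lie in $[0,Q\ell)$, so $\|(g-g')\alpha\|\le|g'\theta'-g\theta|<Q\ell$, and $g=g'$.

If $x\in D_g$ and $ng\in\Lambda$, then $S_{Q/(ng)}S_nx=S_{Q/g}x\in Y$, so $S_nx\in D_{ng}$.

Put $E=\bigcup_{g\in E_v}D_g$ and $H_t=\bigcup_{g\in U_{t,v}}D_g$. The sets $H_t$ are pairwise disjoint, $|E|=\ell\,\#E_v>0$ and $|H_t|=\ell\,\#U_{t,v}$, so Step~3 gives the bound for $\sum_t|H_t|$. If $x\in D_g$ with $g\in U_{t,v}$ and $t\in\mathcal T_i$, then $S_nx\in E$ whenever $ng\in E_v$, and \eqref{eq:hit} gives $A_t\mathbf 1_E(x)\ge2^{-i-2}$.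
\end{proof}

\begin{remark}\label{rem:onescale}
Take $h=0$, $\mathcal T_0=I_i$ and $f=2^{i+2}\mathbf 1_E$. Then $A_tf\ge2^i>t$ on $H_t$ and $\sum_{t\in I_i}|H_t|\ge2^{i-3}|E|=\frac1{32}\|f\|_1$. So a single scale can already contribute a fixed multiple of $\|f\|_1$ to the sum in Theorem~\ref{thm:main} with $\lambda=1$.
\end{remark}

\subsection{Monotone weights}

\begin{proof}[Proof of Theorem~\ref{thm:monotone}]
(i) Given $R>0$, choose $\delta>0$ and a finite set $\mathcal T_0\subset\{t:w_t\ge\delta\}$ with $\delta\,\#\mathcal T_0\ge16R$. Apply Proposition~\ref{prop:family} with $h=0$ and put $g=\frac4\delta\mathbf 1_E$. On $H_t$ we have $w_tA_tg\ge\delta\cdot\frac4\delta\cdot\frac14=1$. The sets $H_t$ are disjoint, so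
\[
\bigl|\{\sup_tw_tA_tg\ge1\}\bigr|\ge\sum_t|H_t|\ge\frac14\#\mathcal T_0\,|E|=\frac{\delta\,\#\mathcal T_0}{16}\|g\|_1\ge R\|g\|_1 .
\]
Lemma~\ref{lem:amplify} gives $f$.

(ii) Let $w$ be nonincreasing. With $\delta=w_t$ the set $\{s:w_s\ge\delta\}$ contains $0,\dots,t$, so $\|w\|_{1,\infty}\ge tw_t$ for every $t$. If $\sup_ttw_t=\infty$, part (i) applies. If $w_t\le c/t$ for $t\ge1$, then $|w_tA_tf|\le\frac ctA_t|f|\to0$ almost everywhere by Theorem~\ref{thm:main}, for every $f\in L^1$, and then $\sup_tw_tA_tf<\infty$ almost everywhere.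
\end{proof}

\begin{remark}
Part (i) shows directly that $N\log N$ cannot be lowered in Theorem~\ref{thm:main}. Let $s(N)>0$ with $s(N)/\log N\to0$, and put $N_t=2^{t+1}-1$ and $w_t=1/s(N_t)$, so that $tw_t\to\infty$. Given $R$, there is $t_0\ge1$ with $w_{t'}\ge R/t'$ for $t'\ge t_0$. For $\delta=R/t$ the set $\{w\ge\delta\}$ contains $t_0,\dots,t$, so $\|w\|_{1,\infty}\ge R(t-t_0)/t$ for all $t\ge t_0$, and $\|w\|_{1,\infty}=\infty$. The function $f$ from (i) is nonnegative, so $\frac1{N_ts(N_t)}\sum_{n\le N_t}f(nx\bmod1)\ge\frac12w_tA_tf(x)$, and the left side is unbounded for almost every $x$.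
\end{remark}

\subsection{A rearranged weight}

The weight of Theorem~\ref{thm:rearranged} takes the value $2^{-a}$ about $2^a$ times, as $1/t$ does up to a factor $2$. These values are placed on long separated families, with the smallest weights on the earliest blocks of each family, so that the weight $2^i$ times larger on $\mathcal T_i$ compensates the factor $2^{-i}$ in Proposition~\ref{prop:family}.

\begin{proof}[Proof of Theorem~\ref{thm:rearranged}]
For $k\ge1$ let $h_k=16k$, $e_0=0$ and $e_k=e_{k-1}+h_k+1$. For $k=1,2,\dots$ choose separated families $\mathcal T_{k,0},\dots,\mathcal T_{k,h_k}$ with $\#\mathcal T_{k,i}=2^{e_k-i}$, each family lying beyond the previous one. Put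
\[
w_t=2^{i-e_k}\ \text{ for }t\in\mathcal T_{k,i},\qquad w_t=2^{-t}\ \text{ for all other }t .
\]

\emph{The norm $\|w\|_{1,\infty}$ is finite.} As $i$ runs from $0$ to $h_k$, the exponent $e_k-i$ runs through $e_{k-1}+1,\dots,e_k$. So each integer $b\ge1$ equals $e_k-i$ for exactly one pair $(k,i)$, and then $w_t=2^{-b}$ on the $2^b$ elements of $\mathcal T_{k,i}$. Hence for every integer $a\ge0$
\[
\#\{t:w_t\ge2^{-a}\}\le\sum_{b=1}^a2^b+(a+1)\le2^{a+1}+a+1\le3\cdot2^a .
\]
All values of $w$ have the form $2^{-a}$ with $a\ge0$. So $\{w\ge\delta\}$ is empty for $\delta>1$ and equals $\{w\ge2^{-a}\}$ for $2^{-a-1}<\delta\le2^{-a}$, and $\|w\|_{1,\infty}\le3$.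

\emph{Divergence.} Given $k$, take $E$ and $H_t$ from Proposition~\ref{prop:family} for the $k$-th family and let $g=4\cdot2^{e_k}\mathbf 1_E$. For $t\in\mathcal T_{k,i}$ we have $w_tA_tg\ge2^{i-e_k}\cdot4\cdot2^{e_k}\cdot2^{-i-2}=1$ on $H_t$. Each $i$ contributes the same amount $2^i\cdot2^{e_k-i}=2^{e_k}$ to the sum in the proposition, so
\[
\bigl|\{\sup_tw_tA_tg\ge1\}\bigr|\ge\sum_t|H_t|\ge\frac14(h_k+1)2^{e_k}|E|=\frac{h_k+1}{16}\|g\|_1\ge k\|g\|_1 .
\]
Lemma~\ref{lem:amplify} gives $f$.

\emph{The rearrangement.} The sequence $w^*$ is nonincreasing and $\|w^*\|_{1,\infty}=\|w\|_{1,\infty}\le3$, so $tw^*_t\le3$ as in the proof of Theorem~\ref{thm:monotone}(ii). By that theorem no $f\in L^1([0,1))$ has $\sup_tw^*_tA_tf=\infty$ almost everywhere.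
\end{proof}

The argument of Section~\ref{sec:upper} does not apply to this weight. Along a family the thresholds $1/w_t=2^{e_k-i}$ decrease as $t$ grows, so an upper bound at the threshold of an earlier block no longer makes terms of a later block negligible.

\begin{thebibliography}{1}

\bibitem{QW}
Anthony Quas and Mate Wierdl,
\emph{Rates of Divergence of non-Conventional Ergodic Averages},
arXiv:math/0409001 (2004).

\end{thebibliography}
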